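# Infinitely renormalizable Lorenz maps: the closed post-critical set is a minimal Cantor attractor

## 1. Theorems A and B

**Theorem A.** Let $f$ be a Lorenz map with critical point $c$ and critical exponents $\alpha_0,\alpha_1>1$, equal or not. If $f$ is infinitely renormalizable (the types of the successive renormalizations may vary; in particular, if $f$ is infinitely $\mathbf w$-renormalizable for some type $\mathbf w$), then the closure $\Lambda_f$ of the post-critical set is a minimal Cantor attractor.

**Theorem B.** Under the same hypothesis, let $I^n$ be the domain of the $n$-th renormalization, in the original coordinates.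

1. The intervals $I^n$ shrink to $c$.
2. For $x$ whose orbit avoids $c$, the following are equivalent: $\omega(x)\subset\Lambda_f$; $\omega(x)=\Lambda_f$; the orbit of $x$ enters every $I^n$.
3. If all periodic orbits of $f$ are hyperbolic repelling, then $\omega(x)=\Lambda_f$ for a.e. $x\in[0,1]$.
4. The hypothesis of 3 holds if the diffeomorphisms $\phi_0,\phi_1$ in the definition of $f$ are $C^3$ with nonpositive Schwarzian derivative.

The problem behind Theorem A is stated in Björn Winckler, "The Lorenz Renormalization Conjecture", arXiv:1805.01226 (2018): prove or disprove that the closure of the post-critical set of an infinitely $\mathbf w$-renormalizable map is a minimal Cantor attractor. This is recorded as known for a large class of monotone combinatorics, that is, types with $w_0=01\cdots1$ and $w_1=10\cdots0$. Theorem A says that the statement is true for every type. One external theorem enters, Mañé's hyperbolicity theorem; it is stated in Section 12.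

Three things are claimed about $\Lambda_f$. It is a Cantor set, every orbit in it is dense in it, and a set of starting points of positive measure is attracted to it. The first two are combinatorial once we know that the intervals $I^n$ shrink. The third is the hard one. The branches are only $C^2$, so the Schwarzian derivative is not available, and $f$ may have attracting periodic orbits away from $\Lambda_f$. This is why Theorem A speaks of positive measure, while statement 3 of Theorem B has an extra hypothesis.

## 2. Lorenz maps and their renormalizations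

The definition of a Lorenz map below is the standard convention of the Martens–Winckler papers cited in the source of the problem. It is adopted here as an assumption, not quoted. The same holds for the words "invariant", "minimal" and "attractor".

**Definition (Lorenz map).** Fix $0<c<1$. A Lorenz map is a map $f:[0,1]\setminus\{c\}\to[0,1]$ whose branches $f_0=f|_{[0,c)}$ and $f_1=f|_{(c,1]}$ are continuous and strictly increasing, with $f_0(c):=\lim_{x\uparrow c}f(x)=1$ and $f_1(c):=\lim_{x\downarrow c}f(x)=0$, and of the form
$$f_0=\phi_0\circ P_0,\quad P_0(x)=1-\Big(\frac{c-x}{c}\Big)^{\alpha_0},\qquad f_1=\phi_1\circ P_1,\quad P_1(x)=\Big(\frac{x-c}{1-c}\Big)^{\alpha_1},$$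
where $\alpha_0,\alpha_1>1$, $\phi_\varepsilon\in C^2([0,1])$, $\phi_\varepsilon'>0$, $\phi_0(1)=1$, $\phi_1(0)=0$.

At $c$ the map is regarded as two-valued, $f(c)=\{1,0\}$, so a forward orbit that reaches $c$ is continued along both branches. The *post-critical set* is the union of the forward orbits of the critical values $1$ and $0$, and $\Lambda=\Lambda_f$ is its closure. The reflection $x\mapsto1-x$ turns Lorenz maps into Lorenz maps and exchanges left and right; "by symmetry" refers to this. We write $|\cdot|$ for length or Lebesgue measure.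

**Definition (renormalization).** The map $f$ is renormalizable if there are $n_0,n_1\ge2$ such that $I=[f^{n_1-1}(0),f^{n_0-1}(1)]$ is contained in $(0,1)$, contains $c$ in its interior, and the first-return map to $I$ is again a Lorenz map on $I$. That map, conjugated to $[0,1]$ by the increasing affine map $[0,1]\to I$, is a renormalization of $f$. Let $I_0=I\cap[0,c)$ and $I_1=I\cap(c,1]$. The type is $\mathbf w=(w_0,w_1)$, where $w_k$ is the finite word on $\{0,1\}$ such that $f^j(I_k)$ lies between the point $w_k(j)$ and $c$ for $0\le j<|w_k|$. Different renormalizations of one map have distinct types and distinct $|\mathbf w|=|w_0|+|w_1|$. The operator $\mathcal R$ picks the renormalization with $|\mathbf w|$ minimal.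

**Definition (infinitely renormalizable).** This means that $\mathcal R^nf$ is defined for all $n$. If moreover every $\mathcal R^jf$ is $\mathbf w$-renormalizable with the same $\mathbf w$, then $f$ is infinitely $\mathbf w$-renormalizable. The proof below uses neither that the types agree nor that $|\mathbf w|$ is minimal.

**Definition (minimal Cantor attractor).** A compact $\Lambda\subset[0,1]$ is *invariant* if $f(\Lambda\setminus\{c\})\subset\Lambda$ and, whenever $c\in\Lambda$, also $\{0,1\}\subset\Lambda$. It is *minimal* if it is invariant and every forward orbit of every point of $\Lambda$ is dense in $\Lambda$, whatever choices are made at $c$. It is an *attractor* if its basin $\{x:\omega(x)\subset\Lambda\}$ has positive Lebesgue measure. A *Cantor set* is a nonempty compact, perfect, totally disconnected set. For example, a periodic orbit avoiding $c$ is minimal, but it is not a Cantor set.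

A periodic orbit of period $k$ is *hyperbolic repelling* if $Df^k>1$ along it.

If $V$ is an interval with $c\notin f^i(V)$ for $0\le i<j$, then $f^j$ is continuous and strictly increasing on $V$ and $f^j(V)$ is an interval. We use this constantly.

## 3. The family $1-t(1-2x)^2$, and the monotone return lemma

Take $c=\frac12$, $\alpha_0=\alpha_1=2$, and for $0<t<1$
$$f_0(x)=1-t(1-2x)^2\quad(x<\tfrac12),\qquad f_1(x)=t(2x-1)^2\quad(x>\tfrac12).$$
Here $\phi_0(y)=1-t(1-y)$ and $\phi_1(y)=ty$, so this is a Lorenz map, symmetric under $x\mapsto1-x$. Try $n_0=n_1=2$, so that $I=[f(0),f(1)]=[1-t,t]$. For $t=0.6$ we get $I=[0.4,0.6]$ and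
$$f([0.4,0.5))=[0.976,1),\qquad f([0.976,1))=[0.6\cdot0.952^2,\,0.6)=[0.5437824,\,0.6).$$
The first image misses $I$ and the second lies in $I$. So the first-return map is $f^2$ on $I_0$ and, by symmetry, $f^2$ on $I_1$, with $f^2(I_1)=(0.4,\,0.4562176]$. It has the form of a Lorenz map. On $I_0=[a,c)$ the quantity $1-P_0(x)$ is a constant times $\big(\frac{c-x}{c-a}\big)^2$, and what follows in $f^2$ is a $C^2$ diffeomorphism, because $f(I_0)$ stays away from $c$; similarly on $I_1$. The type is $(01,10)$.

Is $\Lambda$ a Cantor set here? No. Let $J=[0.4,0.4562176]$. Then $J\subset I_0$, $f(J)\subset[0.976,1)$, $f^2(J)\subset[0.5437824,0.6)\subset I_1$, $f^3(J)\subset f_1((0.5,0.6])=(0,0.024]$, and $f^4(J)\subset f^2(I_1)\subset J$. So $f^4$ is an increasing map of $J$ into itself and $f(0)=0.4\in J$. The points $f^{1+4i}(0)$ form a monotone sequence, and hence the orbit of $0$ accumulates on at most four points. By symmetry the same holds for $1$. So $\Lambda$ is countable, and a countable nonempty compact set is not perfect. One renormalization is not enough.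

The mechanism in this example will be used, as a source of contradictions, five more times.

**Lemma 1 (monotone return).** Let $\Delta$ be a compact interval with $c$ in its interior, and let $\hat f:\Delta\setminus\{c\}\to\Delta$ be continuous and strictly increasing on each side of $c$. Let $V\subset\Delta$ be an interval and $k\ge1$.

(a) Suppose $c\notin\hat f^j(V)$ for $0\le j<k$ and $\hat f^k(V)\subset V$. Then for every $z\in V$ the orbit of $z$ avoids $c$, each sequence $i\mapsto\hat f^{l+ik}(z)$ with $0\le l<k$ is monotone, hence convergent, and $\omega(z)$ has at most $k$ points.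

(b) The same conclusion holds if $c\notin\hat f^j(V)$ for all $j\ge0$ and $\hat f^k(V)\cap V\neq\emptyset$.

*Proof.* (a) The orbit of $z$ stays in $V\cup\hat f(V)\cup\dots\cup\hat f^{k-1}(V)$, which misses $c$. The map $g=\hat f^k$ is increasing from $V$ into $V$. If $g(z)\ge z$ then $g^{i+1}(z)\ge g^i(z)$ for all $i$; if $g(z)\le z$ the inequalities are reversed. Apply the increasing map $\hat f^l$.

(b) Let $y\in V$ with $\hat f^k(y)\in V$. Then $\hat f^{(i+1)k}(y)$ lies in both $\hat f^{ik}(V)$ and $\hat f^{(i+1)k}(V)$, so $V'=\bigcup_{i\ge0}\hat f^{ik}(V)$ is an interval. No image $\hat f^j(V')=\bigcup_i\hat f^{j+ik}(V)$ contains $c$, and $\hat f^k(V')\subset V'$. Apply (a) to $V'$. $\square$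

## 4. Towers over the renormalization intervals

From now on $f$ is infinitely renormalizable.

**Lemma 2 (constant return times).** Let the first-return map $R$ of $f$ to $I=[a,b]\ni c$ be a Lorenz map on $I$. Then the return time is constant on $I_0=[a,c)$ and constant on $I_1=(c,b]$.

*Proof.* Let $r$ be the minimal return time on $I_0$. For $0<j<r$ the set $f^j(I_0)$ misses $I\ni c$, so $f^r$ is continuous and increasing on $I_0$, and the interval $f^r(I_0)$ meets $I$. Suppose it has points $>b$. Then $f^r(x_0)=b$ for some $x_0\in I_0$, hence $R(x_0)=b$. Since $R$ is strictly increasing, $R(x)>b$ for $x_0<x<c$, which is impossible. Suppose it has points $<a$. Then $f^r(x_0)=a$ for some $x_0\in I_0$ that is not the smallest point of $I_0$, so $R(x_0)=a$ and $R(x)<a$ for $x<x_0$ in $I_0$, impossible. So $f^r(I_0)\subset I$, and the return time is $r$ throughout. The argument for $I_1$ is the same. $\square$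

Let $I^0=[0,1]$ and let $I^n=[a_n,b_n]$ be the domain of the $n$-th renormalization in original coordinates. Put $I_0^n=[a_n,c)$ and $I_1^n=(c,b_n]$. The first return of a first return is a first return, so $\mathcal R^nf$ is, up to rescaling, the first-return map $F_n$ of $f$ to $I^n$. By Lemma 2, $F_n=f^{q_n}$ on $I_0^n$ and $F_n=f^{r_n}$ on $I_1^n$, with $q_0=r_0=1$. By definition $I^{n+1}\subset\operatorname{int}I^n$, so $a_n$ strictly increases and $b_n$ strictly decreases. As $F_n$ is a Lorenz map on $I^n$, its one-sided limits are $F_n(c^-)=b_n$ and $F_n(c^+)=a_n$.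

The $F_n$-return time to $I^{n+1}$ is at least $2$ on each side. Indeed, return time $1$ on $I_0^{n+1}$ would give $F_{n+1}=F_n$ there, hence $b_{n+1}=b_n$; similarly on $I_1^{n+1}$. Consequently
$$q_{n+1}\ge q_n+\min(q_n,r_n),\qquad r_{n+1}\ge r_n+\min(q_n,r_n),\qquad \min(q_n,r_n)\ge2^n. \tag{4.1}$$

The sets $f^j(I_0^n)$ with $0<j<q_n$ and $f^j(I_1^n)$ with $0<j<r_n$ are called the *floors* of level $n$. They form two towers, one over $I_0^n$ and one over $I_1^n$, and they are disjoint from $I^n$ by the definition of first return.

For example, suppose every type is $(01,10)$. On $I_0^{n+1}$ we apply $F_n$ once from the left and once from the right, so $q_{n+1}=q_n+r_n=r_{n+1}$ and $q_n=r_n=2^n$. At level $1$ there is one floor over each side, and the closed floors are $[f^2(0),1]$ and $[0,f^2(1)]$, on the two sides of $I^1=[f(0),f(1)]$.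

**Lemma 3 (critical orbits).** (a) The orbits of $0$ and $1$ never hit $c$; $b_n=f^{q_n-1}(1)$ and $a_n=f^{r_n-1}(0)$; each of the two orbits consists of pairwise distinct points. In particular $f_0(0)>0$ and $f_1(1)<1$. (b) $f^i(1)\ne f^k(0)$ for all $i,k\ge0$.

*Proof.* (a) Let $i$ be minimal with $f^i(1)=c$, and take $n$ with $q_n>i+1$. The floor $f^{i+1}(I_0^n)$ is an interval whose supremum is $\lim_{x\uparrow c}f^{i+1}(x)=f^i(1)=c$. So it meets $I^n$, a contradiction. The same argument works for $0$. Now $f^{q_n-1}$ is continuous at $1$, and $b_n=F_n(c^-)=f^{q_n-1}(1)$; likewise for $a_n$. The orbit of $1$ contains the infinitely many points $b_n$, so it is not eventually periodic; similarly for $0$. If $f_0(0)=0$, the orbit of $0$ would be a single point; similarly for $f_1(1)=1$.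

(b) Suppose $f^i(1)=f^k(0)=z$. Take $N$ with $q_N,r_N>i+k+1$. Then $f^{q_N-1-i}(z)=b_N$ and $f^{r_N-1-k}(z)=a_N$. Let $s=(r_N-1-k)-(q_N-1-i)$. If $s>0$, then $f^s(b_N)=a_N\in I^N$, so $s\ge r_N$, that is, $i-k\ge q_N$, which is false. If $s<0$, then $f^{-s}(a_N)=b_N\in I^N$, so $-s\ge q_N$, that is, $k-i\ge r_N$, which is false. If $s=0$, then $a_N=b_N$, which is false. $\square$

Let $K_n$ be the union of $I^n$ and all closed floors of level $n$. It is compact. Let $e_n(x)$ denote the first time $\ge 0$ at which the orbit of $x$ is in $I^n$.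

**Lemma 4 (towers).**

(a) Closed floors of level $n$ are disjoint from $I^n$.

(b) The sets $f^j(I_1^n)$, $0\le j<r_n$, are pairwise disjoint, and so are the sets $f^j(I_0^n)$, $0\le j<q_n$.

(c) For $n\ge1$, $K_n$ is forward invariant and contains $0$ and $1$. For all $n$, $\Lambda\subset K_n$ and $K_{n+1}\subset K_n$.

(d) $e_n$ is constant on each component of $K_n$; the endpoints of the components lie in the orbits of $0$ and $1$. If $r_n>k+1$, then $e_n(f^k(0))=r_n-1-k$.

(e) $F_n(I_0^{n+1})\subset I_1^n$ and $F_n(I_1^{n+1})\subset I_0^n$. Any forward orbit (with choices at $c$) that enters $K_{n+1}$ visits both $I_0^n$ and $I_1^n$ infinitely often.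

*Proof.* (a) We have $\overline{f^j(I_0^n)}=[f^j(a_n),f^{j-1}(1)]$, and only the right end can lie in $I^n$. That end is a limit from the left of points outside $I^n$. If it were in $I^n$ it would be $a_n=f^{r_n-1}(0)$, contradicting Lemma 3(b). Symmetrically, the left end of $\overline{f^j(I_1^n)}=[f^{j-1}(0),f^j(b_n)]$ could only be $b_n=f^{q_n-1}(1)$, again excluded by Lemma 3(b).

(b) A point of $f^j(I_1^n)$, $0<j<r_n$, first enters $I^n$ at time $r_n-j$, which determines $j$; and floors miss $I^n$. The other tower is similar.

(c) Let $n\ge1$, so $q_n,r_n\ge2$. By (a), $f$ is continuous on each closed floor and maps it onto the next closed floor, or, at the top, into $I^n$. Moreover $f(I^n_0)$ and $f(I^n_1)$ are floors, and $1\in\overline{f(I_0^n)}$, $0\in\overline{f(I_1^n)}$. So $K_n$ is forward invariant, including the two-valued image of $c$. Hence the orbits of $0,1$ and their closure $\Lambda$ lie in $K_n$. Since $I^{n+1}\subset I^n\subset K_n$ and $K_n$ is closed and invariant, all closed floors of level $n+1$ lie in $K_n$. For $n=0$, $K_0=[0,1]$ and nothing needs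 proof.

(d) By (a), a point of $\overline{f^{q_n-m}(I_0^n)}$ or $\overline{f^{r_n-m}(I_1^n)}$ moves through closed floors and first enters $I^n$ exactly at time $m$. So closed floors with different $m$ are disjoint, and all are disjoint from $I^n$. Since $K_n$ is a finite union of these closed intervals, each component is $I^n$, or one closed floor, or the union of two closed floors with the same $m$. So $e_n$ is constant on components. The endpoints are among $a_n,b_n,f^j(a_n),f^{j}(b_n),f^{j-1}(0),f^{j-1}(1)$. Finally $f^k(0)\in\overline{f^{k+1}(I_1^n)}$, a floor with $m=r_n-k-1$.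

(e) $F_n(I_0^{n+1})$ is an interval, disjoint from $I^{n+1}\ni c$ because the $F_n$-return time is at least $2$, and its supremum is $b_n$. So it lies to the right of $I^{n+1}$ in $I^n$. The other inclusion is symmetric. An orbit entering $K_{n+1}$ stays there and visits $I^{n+1}$ infinitely often. It is at $c$ at most once, because after $c$ it is the orbit of $0$ or $1$. Every visit to $I_0^{n+1}\subset I_0^n$ or to $I_1^{n+1}\subset I_1^n$ is followed by a visit to the other side of $I^n$. $\square$

## 5. The intervals $I^n$ shrink to $c$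

**Lemma 5.** $\bigcap_nI^n=\{c\}$. (This is statement 1 of Theorem B.)

*Proof.* By symmetry it suffices to show $b:=\lim b_n=c$. Suppose $b>c$, and let $W=(c,b)$. The plan is that $W$ is a wandering interval whose images have summable lengths, while the thin interval $[b,b_n]$ next to it must grow to length at least $|W|$. A distortion estimate then forces the images of $W$ to be long as well.

**Step 1.** *The images of $W$ are summable and do not come close to $c$ from the right.* We have $W\subset I_1^n$ for all $n$. By Lemma 4(b), applied with $r_n>j$, the sets $f^j(W)$, $j\ge0$, are pairwise disjoint intervals not containing $c$. So $\sum_j|f^j(W)|\le1$. For $j\ge1$, $f^j(W)\cap I^n=\emptyset$ once $r_n>j$. So if $f^j(W)$ lies to the right of $c$, it lies to the right of some $b_n>b$, at distance at least $|W|$ from $c$.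

**Step 2.** *The orbit of $1$ avoids $[c,b]$.* For $q_m>l+1$ the point $f^l(1)\in\overline{f^{l+1}(I_0^m)}$ is not in $I^m\supset[c,b]$, by Lemma 4(a).

**Step 3.** *The thin interval grows.* Let $H_n=(c,b_n)$. We claim that there is a first $i=i_n$ with $c\in f^i(H_n)$. Suppose not. Fix $m>n$ and put $k=q_{m+1}-q_m>0$. Then $b_m,b_{m+1}\in H_n$ and $f^k(b_m)=f^{k+q_m-1}(1)=b_{m+1}$, so $f^k(H_n)\cap H_n\neq\emptyset$. Lemma 1(b) applies, and for each residue class modulo $k$ the points $f^t(1)$ with $t$ in that class converge as $t\to\infty$. Since $b_j=f^{q_j-1}(1)\to b$, some class has limit $b$. Its points are eventually $>c$, hence $>b$ by Step 2. Choose $N$ with $r_N>k$. For large $t$ in this class, $f^t(1)$ and $f^{t+k}(1)$ both lie in $(b,b_N)\subset I_1^N$, contradicting the return time $r_N>k$.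

As $H_n\subset I_1^n$, we have $i_n\ge r_n\to\infty$. Put $i=i_n$. By Lemma 3(a) no $f^j(b_n)$ is $c$, so $f^i$ is continuous and increasing on $(c,b_n]$. Since $c\in f^i(H_n)$ but $c\notin f^i(W)$, we get $f^i(b)\le c<f^i(b_n)$, and then $f^i(b_n)>b$ by Step 2. Hence
$$|f^{i_n}([b,b_n])|\ge|W|. \tag{5.1}$$

**Step 4.** *Distortion.* We compare derivatives at points of $[b,b_n]$ with those at points of $W'=[c+\frac{|W|}2,b)$. Let $x\in W'$, $y\in[b,b_n]$, $x_j=f^j(x)<y_j=f^j(y)$, and $\beta=\max_\varepsilon\sup|\phi_\varepsilon''/\phi_\varepsilon'|$. For $j<i_n$ both points lie on the same side of $c$.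

If $x_j<y_j<c$: $P_0'$ is decreasing and at most $\alpha_0/c$, so
$$\log\frac{Df(y_j)}{Df(x_j)}\le\beta\,|P_0(y_j)-P_0(x_j)|\le\beta\frac{\alpha_0}{c}|y_j-x_j|.$$
If $j\ge1$ and $c<x_j<y_j$: by Step 1, $x_j-c\ge|W|$, so
$$\log\frac{Df(y_j)}{Df(x_j)}\le(\alpha_1-1)\log\frac{y_j-c}{x_j-c}+\frac{\beta\alpha_1}{1-c}|y_j-x_j|\le\Big(\frac{\alpha_1-1}{|W|}+\frac{\beta\alpha_1}{1-c}\Big)|y_j-x_j|.$$
If $j=0$: $\frac{y-c}{x-c}\le\frac2{|W|}$ and $|P_1(y)-P_1(x)|\le1$, so the term is at most $C_0:=(\alpha_1-1)\log\frac{2}{|W|}+\beta$.

Let $C_1=\frac{\beta\alpha_0}c+\frac{\alpha_1-1}{|W|}+\frac{\beta\alpha_1}{1-c}$ and $K=e^{C_0+2C_1}\ge1$. These do not depend on $n$. Take $n$ so large that $2K(b_n-b)\le|W|$.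

*Claim:* $|f^j([b,b_n])|\le|f^j(W)|$ for $0\le j\le i_n$. For $j=0$ this is clear. If it holds for all smaller indices, then, since $|y_l-x_l|\le|f^l(W)|+|f^l([b,b_n])|$,
$$\log\frac{Df^j(y)}{Df^j(x)}\le C_0+C_1\sum_{1\le l<j}\big(|f^l(W)|+|f^l([b,b_n])|\big)\le C_0+2C_1\sum_{1\le l<j}|f^l(W)|\le\log K.$$
Averaging over $y\in[b,b_n]$ and $x\in W'$, with $|W'|=|W|/2$,
$$|f^j([b,b_n])|\le(b_n-b)\,K\,\frac{|f^j(W')|}{|W'|}\le\frac{2K(b_n-b)}{|W|}|f^j(W)|\le|f^j(W)|.$$

With (5.1), $|W|\le|f^{i_n}(W)|$. But $i_n\to\infty$ and $|f^i(W)|\to0$ as $i\to\infty$, a contradiction. $\square$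

## 6. $\Lambda$ is a minimal Cantor set

**Proposition 6.** $\Lambda$ is invariant, minimal and a Cantor set. Every orbit entering all $K_n$ has $\omega$-limit set containing $\Lambda$. In particular $\omega(z)=\Lambda$ for $z\in\Lambda$ (any choices at $c$), and $\omega(0)=\omega(1)=\Lambda$.

*Proof.* **Step 1.** *Minimality.* $\Lambda$ is invariant, by continuity off $c$ and because $0,1\in\Lambda$. Consider an orbit entering all $K_n$. By Lemma 4(e) it visits $I_0^n$ and $I_1^n$ infinitely often for every $n$, so by Lemma 5 it has points $\ne c$ converging to $c$ from each side, along infinitely many times. By Lemma 3(a), $f^{k+1}$ is continuous on a one-sided neighbourhood of $c$, with limit $f^k(1)$ from the left and $f^k(0)$ from the right. So the $\omega$-limit set contains the orbits of $0$ and $1$, and being closed it contains $\Lambda$. Points of $\Lambda\subset\bigcap K_n$ satisfy the hypothesis for every choice of orbit, and their orbits stay in $\Lambda$. So $\omega(z)=\Lambda$ for $z\in\Lambda$, and $\Lambda$ is minimal. It is infinite by Lemma 3(a).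

**Step 2.** *No isolated points.* Let $z\in\Lambda$ be isolated. Since $z\in\omega(z)$ and the orbit stays in $\Lambda$, the orbit is at $z$ infinitely often. If the orbit of $z$ hits $c$, it continues as the orbit of $0$ or $1$ and returns to $z$; from there it hits $c$ again, so the orbit of $0$ or $1$ hits $c$, contradicting Lemma 3(a). Otherwise $z$ is periodic with a finite orbit, which cannot have the infinite set $\Lambda$ as $\omega$-limit set.

**Step 3.** *No intervals.* We do not need the components of $K_n$ to shrink; the entrance time is enough. Let $E\subset\Lambda$ be a nondegenerate interval. As $\omega(0)=\Lambda$, the orbit of $0$ is in $E$ at two times $k<k'$. Take $r_N>k'+1$. The connected set $E$ lies in one component of $K_N$, on which $e_N$ is constant. But Lemma 4(d) gives $e_N(f^k(0))=r_N-1-k\ne r_N-1-k'=e_N(f^{k'}(0))$. $\square$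

**Lemma 7.** If $V\subset[0,1]$ is an open interval with $c\notin f^j(V)$ for all $j\ge0$, then $V\cap\Lambda=\emptyset$.

*Proof.* Let $z\in V\cap\Lambda$. As $z\in\omega(z)$, $f^k(z)\in V$ for some $k\ge1$. By Lemma 1(b), $\omega(z)$ is finite, contradicting $\omega(z)=\Lambda$. $\square$

## 7. Reduction to the case $|K_n|\to0$, and statement 2 of Theorem B

It remains to find a basin of positive measure. Let $B_\infty$ be the set of $x$ whose orbit never hits $c$ and enters every $I^n$.

**Lemma 8.** $\omega(x)=\Lambda$ for all $x\in B_\infty$. If some component of $\bigcap K_n$ is nondegenerate, or if $|\Lambda|>0$, then $|B_\infty|>0$. Otherwise $\bigcap K_n=\Lambda$ and $|K_n|\to0$.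

*Proof.* **Step 1.** *Nondegenerate components consist of points of $B_\infty$ and never return.* Let $J$ be a nondegenerate component of $\bigcap K_n$, and let $E_n\supset J$ be components of $K_n$, so $J=\bigcap E_n$. Let $m_n$ be the value of $e_n$ on $E_n$; it is nondecreasing in $n$ because $I^{n+1}\subset I^n$. For $j<m_n$ the set $f^j(E_n)$ misses $I^n\ni c$. If $m_n$ were eventually equal to $m$, then $f^m$ would map $J$ continuously and injectively into $\bigcap I^n=\{c\}$, which is impossible. So $m_n\to\infty$, $c\notin f^j(J)$ for all $j$, and $J\subset B_\infty$; thus $|B_\infty|>0$. Moreover,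
$$\text{no } y\in J \text{ has } f^s(y)\in J \text{ with } s\ge1, \tag{7.1}$$
since for $m_n\ge s$ we would get $m_n=e_n(f^s(y))=m_n-s$.

**Step 2.** *Limit sets of points in $B_\infty$.* Let $x\in B_\infty$. Then $\omega(x)\subset\bigcap K_n$. Let $z\in\omega(x)$. If $z$ were interior to a component $J$ of $\bigcap K_n$, the orbit of $x$ would be in $J$ at two different times, contradicting (7.1). So $z$ is an endpoint of its (possibly degenerate) component $\bigcap E_n'$, where $E_n'$ are components of $K_n$. Hence $z$ is a limit of endpoints of the $E_n'$, which lie in the orbits of $0$ and $1$ by Lemma 4(d). Thus $z\in\Lambda$. With Proposition 6, $\omega(x)=\Lambda$.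

**Step 3.** *The remaining claims.* If $|\Lambda|>0$, remove from $\Lambda\subset\bigcap K_n$ the countable set of preimages of $c$; what is left lies in $B_\infty$. If all components of $\bigcap K_n$ are points, the endpoint argument of Step 2 gives $\bigcap K_n\subset\Lambda$, so $\bigcap K_n=\Lambda$ and $|K_n|\to|\Lambda|$, which is $0$ unless $|\Lambda|>0$. $\square$

**Proof of statement 2 of Theorem B.** If the orbit of $x$ avoids $c$ and enters every $I^n$, then $\omega(x)=\Lambda$ by Lemma 8, and of course $\omega(x)=\Lambda$ implies $\omega(x)\subset\Lambda$. Now let $\omega(x)\subset\Lambda$, $z\in\omega(x)$, and let $n$ be given. Since $b_m\to c$, we have $c\in\Lambda$. By minimality the orbit of $z$ enters $\operatorname{int}I^n$; let $j$ be the first such time. As $c\in\operatorname{int}I^n$, the orbit is not at $c$ before time $j$, so $f^j$ is continuous at $z$ and the orbit of $x$ enters $I^n$. $\square$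

What is left of Theorem A is the case $|K_n|\to0$. Then $\Lambda$ is a null set and we must show that it attracts positive measure. The plan is to show that almost every point of $I^n$ later enters $\operatorname{int}I^{n+1}$, for all large $n$. The points that fail to do so have orbits in $K_n\setminus\operatorname{int}I^{n+1}$, away from the critical point. Mañé's theorem makes such a set expanding, hence null, provided its periodic orbits are hyperbolic repelling. So the question becomes why periodic orbits deep in the towers are repelling.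

## 8. A cross-ratio inequality and nonpositive Schwarzian derivative

For $q\in Q=(q-L,q+R)$ put
$$\psi(q,Q)=\frac1L+\frac1R ,$$
and write $\psi(Q)$ when the base point is clear. Shorter sides make $\psi$ larger. We call $L$ and $R$ the *sides* of $Q$ at $q$.

**Lemma 9.** If $P$ is $C^3$ with $P'>0$ and $(P')^{-1/2}$ is convex on $Q$, then
$$DP(q)\ge\frac{\psi(q,Q)}{\psi(P(q),P(Q))}.$$

*Proof.* Put $h=(P')^{-1/2}$. Between $q$ and $x$, $h$ is at most its linear interpolation. The integral of the inverse square of a positive linear function with end values $A,B$ over an interval of length $\ell$ is $\ell/(AB)$. So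
$$|P(x)-P(q)|=\Big|\int_q^xh^{-2}\Big|\ge\frac{|x-q|}{h(q)h(x)},\qquad\text{i.e.}\qquad \Big(\frac{P(x)-P(q)}{x-q}\Big)^2\ge P'(x)P'(q).$$
Hence $\theta(x)=\frac{P'(q)}{P(x)-P(q)}-\frac1{x-q}$ has
$$\theta'(x)=-\frac{P'(q)P'(x)}{(P(x)-P(q))^2}+\frac1{(x-q)^2}\ge0$$
off $q$. It extends continuously to $q$, with value $-\frac{P''(q)}{2P'(q)}$, so it is nondecreasing. With $L',R'$ the sides of $P(Q)$ at $P(q)$, the inequality $\theta(q-L)\le\theta(q+R)$ (limits at the ends) reads $-\frac{P'(q)}{L'}+\frac1L\le\frac{P'(q)}{R'}-\frac1R$, which is the assertion. $\square$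

The lemma applies to $P_0$ on the left of $c$ and to $P_1$ on the right, where $h$ is a constant times $|x-c|^{-(\alpha_\varepsilon-1)/2}$, a convex function. As a check, take $P(x)=x^2$, $Q=(0,2)$, $q=1$. Then $\psi(Q)=2$, $P(Q)=(0,4)$ has sides $1$ and $3$ at $1$, $\psi(P(Q))=\frac43$, and $DP(1)=2\ge2/\frac43=\frac32$.

Nonpositive Schwarzian derivative means exactly that $(P')^{-1/2}$ is convex, since $\big((P')^{-1/2}\big)''=-\frac12\,(SP)\,(P')^{-1/2}$. If every $\phi_\varepsilon$ has this property, the whole orbit can be handled at once.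

**Proof of statement 4 of Theorem B.** A periodic orbit avoids $c,0,1$ by Lemma 3(a). Let $p$ have period $k$, let $T=(l,r)\ni p$ be the maximal open subinterval of $[0,1]$ with $c\notin f^j(T)$ for $0\le j<k$, and put $g=f^k|_T$.

*Claim: $g(l^+)<l$.* By maximality, either $l=0$, or $f^m(l)=c$ for some $m<k$; take the first.

Suppose first that $f^m(l)=c$. Then $g(l^+)=f^{k-m-1}(0)=:e$. If $e=l$, then $f^m(e)=c$, contradicting Lemma 3(a). If $e>l$, then $e<p$ because $g$ is strictly increasing and $g(p)=p$. Moreover $g$ maps $(l,p]$ into $(e,p]\subset(l,p]$. By Lemma 1(a), $\omega(e)=\omega(0)$ is finite, contradicting $\omega(0)=\Lambda$. So $e<l$.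

Suppose now that $l=0$. No $f^j(0)$ is $c$, so $g$ extends to an increasing map of $[0,p]$ into itself and $c\notin f^j([0,p])$ for $j<k$. By Lemma 1(a), $\omega(0)$ is finite, a contradiction. So this case does not occur, and the claim holds. By symmetry $g(r^-)>r$.

The composition rule $S(\phi\circ P)=(S\phi\circ P)(P')^2+SP$ shows that $f$ has nonpositive Schwarzian derivative on each branch. Apply Lemma 9 to the steps $f^j(T)\to f^{j+1}(T)$ with base points $f^j(p)$ and multiply: the factors telescope, and
$$Df^k(p)\ge\frac{\psi(p,T)}{\psi(p,g(T))}>1,$$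
because both sides of $g(T)$ at $p$ are strictly longer than those of $T$. $\square$

## 9. $C^2$ branches: two requirements on the interval that pull in opposite directions

The proof just given is what one would try in the $C^2$ case. It stops at the words "apply Lemma 9 to the steps". For a $C^2$ diffeomorphism the inequality can fail. For $\phi(x)=x+x^3$, $q=0$, $Q=(-1,1)$ we have $\psi(Q)=2$, $\phi(Q)=(-2,2)$, $\psi(\phi(Q))=1$, and $D\phi(0)=1<2$. Lemma 10 below repairs it at a price: each step costs a factor $e^{-C\lambda}$, where $\lambda$ is the shorter side of the interval. So we need the sum of the shorter sides along the orbit to be small.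

For the maximal interval $T$ we have no bound on this sum, since nothing keeps the intervals $f^j(T)$ from containing many points of the orbit and overlapping heavily. If we start instead from an interval $X_k$ that contains only one point of the periodic orbit $O$ and pull it back around $O$, then each pull-back $X_m$ contains only one point of $O$. At most two of them overlap at any place, and since $|K_n|\to0$ the sum is small. But now the gain disappears. If a pull-back is cut off by $c$, say $X_m=(c,t)$, then $f(X_m)$ does not fill $X_{m+1}$. Comparing $X_m$ with all of $X_{m+1}$ costs a further factor which for $\alpha=2$ turns out to be $\frac{2}{(1+\rho)(2+\rho)}$, where $\rho$ is the ratio of the two sides of $X_m$. This can be arbitrarily close to $0$.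

Three observations get past this point.

* At a cut there is a choice. We may compare with all of $X_{m+1}$ and lose a factor $C(\rho)$ that is close to $1$ when $\rho$ is small. Or we may follow the true image $\hat f(X_m)$ from there on, and then the power law gives a gain $G(\rho)>1$ that is definite when $\rho$ is not small.
* The second choice ends with an interval $Q_k$ smaller than $X_k$. But an end of $Q_k$ produced by a cut is a post-critical point, and by the argument of Section 8 it lies outside $X_0$. So $\psi(X_0)\ge(1-\frac1M)\psi(Q_k)$ with $M$ as large as we please.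
* There are at most two cuts in a full turn. Starting at the shortest gap of $O$ gives an initial gain $\frac32$ for the first choice, which pays for two mild losses.

Here is the statement to be proved.

**Proposition 12.** If $|K_n|\to0$, there are $\kappa=\kappa(\alpha_0,\alpha_1)>0$ and $n_1$ such that for $n\ge n_1$ every periodic orbit $O\subset K_n$ of $f$ with $c\notin O$, of period $k$, satisfies $Df^k\ge1+2\kappa$ on $O$.

## 10. The cost of a $C^2$ step, the gain and loss at $c$, and an extension of $f$

**Lemma 10.** Let $\phi\in C^2$, $\phi'>0$, $|\phi''/\phi'|\le\beta$ on $Q$ and $|Q|\le3$. Then, with $C=3\beta+6\beta^2$ and $L,R$ the sides of $Q$ at $q$,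
$$D\phi(q)\ge e^{-C\min(L,R)}\,\frac{\psi(q,Q)}{\psi(\phi(q),\phi(Q))}.$$

*Proof.* Let $L',R'$ be the lengths of the images of the two sides and $\lambda=\frac{L'/L}{R'/R}$. Then
$$D\phi(q)\,\frac{\psi(\phi(q),\phi(Q))}{\psi(q,Q)}=\frac{D\phi(q)L}{L'}\cdot\frac{1+\lambda L/R}{1+L/R}=\frac{D\phi(q)L}{L'}\Big(1-(1-\lambda)\frac{L}{|Q|}\Big).$$
By the mean value theorem $L'/L=\phi'(\xi)$ with $\xi$ in the left side, so the first factor is $\ge e^{-\beta L}$; likewise $\lambda\ge e^{-\beta|Q|}$. So $(1-\lambda)^+\le\beta|Q|$ and the second factor is $\ge1-\beta L$. It is also a convex combination of $1$ and $\lambda$, hence $\ge\min(1,\lambda)\ge e^{-3\beta}$. If $\beta L\le\frac12$, the second factor is $\ge1-\beta L\ge e^{-2\beta L}$. (The concave function $1-x$ and the convex function $e^{-2x}$ agree at $0$, and $1-x\ge e^{-2x}$ at $x=\frac12$.) If $\beta L>\frac12$, it is $\ge e^{-3\beta}\ge e^{-6\beta^2L}$. In both cases the product is $\ge e^{-(3\beta+6\beta^2)L}$. By reflection the same holds with $R$ in place of $L$. $\square$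

**Lemma 11 (at the critical point).** Let $Q=(c,t)$, $q=c+u\in Q$, $\rho=\frac{t-q}u$, $P=P_1$, $\alpha=\alpha_1$. Then
$$DP(q)\,\frac{\psi(P(q),P(Q))}{\psi(q,Q)}=G_\alpha(\rho):=\frac{\alpha\rho(1+\rho)^{\alpha-1}}{(1+\rho)^\alpha-1},\qquad \frac{DP(q)}{P(t)-P(q)}=C_\alpha(\rho)\,\psi(q,Q),\quad C_\alpha(\rho):=\frac{\alpha\rho}{(1+\rho)\big((1+\rho)^\alpha-1\big)}.$$
$G_\alpha$ is increasing with $G_\alpha(0^+)=1$ and $G_\alpha(\rho)>1$ for $\rho>0$; $C_\alpha$ is decreasing with $C_\alpha(0^+)=1$. The same holds, by symmetry, for $Q=(t',c)$, $P_0$, $\alpha_0$, with $u=c-q$ and $\rho=\frac{q-t'}u$.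

*Proof.* In units of $u^\alpha/(1-c)^\alpha$, the sides of $P(Q)$ at $P(q)$ are $1$ and $(1+\rho)^\alpha-1$, so $\psi(P(q),P(Q))=\frac{(1+\rho)^\alpha}{(1+\rho)^\alpha-1}$, and $DP(q)=\alpha/u$. Also $\psi(q,Q)=\frac1u+\frac1{u\rho}=\frac{1+\rho}{u\rho}$. The two formulas follow.

With $s=\frac1{1+\rho}\in(0,1)$ we have $\frac\rho{1+\rho}=1-s$, so
$$G_\alpha=\alpha\Big/\frac{1-s^\alpha}{1-s},\qquad C_\alpha=\alpha\Big/\frac{s^{-\alpha}-1}{1-s}.$$
Here $\frac{1-s^\alpha}{1-s}$ is the secant slope over $[s,1]$ of the strictly convex function $x^\alpha$, so it is strictly increasing in $s$ with limit $\alpha$ at $1$. And $-\frac{s^{-\alpha}-1}{1-s}$ is the secant slope over $[s,1]$ of the strictly convex function $x^{-\alpha}$, so $\frac{s^{-\alpha}-1}{1-s}$ is strictly decreasing in $s$ with limit $\alpha$ at $1$. As $\rho$ increases, $s$ decreases, which gives the monotonicity claims. $\square$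

For $\alpha=2$ the functions are $G_2(\rho)=\frac{2(1+\rho)}{2+\rho}$ and $C_2(\rho)=\frac2{(1+\rho)(2+\rho)}$. The first grows from $1$ to $2$, the second falls from $1$ to $0$. Put
$$\underline G=\min(G_{\alpha_0},G_{\alpha_1})\ \text{(increasing)},\qquad \underline C=\min(C_{\alpha_0},C_{\alpha_1})\ \text{(decreasing)}.$$

**Extension of $f$.** The intervals we pull back may stick out of $[0,1]$ a little. Extend $\phi_0,\phi_1$ to $C^2$ diffeomorphisms onto their images on $[-\eta,1+\eta]$, $0<\eta<1$. Since $\phi_0(0)=f_0(0)>0$ and $\phi_1(1)=f_1(1)<1$ (Lemma 3(a)), we can choose $\eta_0\in(0,\eta)$ with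
$$P_0(-\eta_0)>-\eta,\quad \phi_0(P_0(-\eta_0))>0,\quad P_1(1+\eta_0)<1+\eta,\quad \phi_1(P_1(1+\eta_0))<1,\quad \phi_1(-\eta)<-\eta_0,\quad \phi_0(1+\eta)>1+\eta_0.$$
Let $\Delta=[-\eta_0,1+\eta_0]$, and let $\hat f$ be given by the same formulas as $f$ on $\Delta\setminus\{c\}$. Then $\hat f(\Delta\setminus\{c\})\subset(0,1)$, $\hat f=f$ on $[0,1]\setminus\{c\}$, and $|\Delta|\le3$. Lemma 1 applies to $\hat f$.

## 11. Multipliers of deep periodic orbits: proof of Proposition 12

**Step 0. Constants.** *We fix all numbers that depend only on $\alpha_0,\alpha_1$.* Choose $\sigma_2>0$ with $\underline C(\sigma_2)\ge\frac9{10}$, put $\kappa_0=\underline G(\sigma_2)-1>0$, and choose $\sigma_1\in(0,\sigma_2]$ with $\underline C(\sigma_1)\ge\frac{1+\kappa_0/2}{1+\kappa_0}$. Define $\kappa>0$ by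
$$1+4\kappa=\min\big\{\underline G(\sigma_1),\ 1+\tfrac{\kappa_0}2,\ \tfrac65\big\}$$
and fix $M\ge3$ with $(1-\frac1M)(1+4\kappa)\ge1+3\kappa$.

Let $n\ge2$ be so large that $M/(2^n-1)\le\eta_0$, and let $O\subset K_n$ be a periodic orbit of period $k$ with $c\notin O$. $O$ meets $I^n$, and return times to $I^n$ are at least $2^n$, so $k\ge2^n\ge4$. By Lemma 3(a), $0,1\notin O$. Let $o_1<\dots<o_k$ be the points of $O$, $p_R=\min O\cap(c,1]$ and $p_L=\max O\cap[0,c)$, when they exist.

**Step 1. Every gap of $O$ is hit by $c$.** *This will show that pull-backs at neighbouring points are disjoint.* For $1\le i<k$: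
$$\text{there is } j<k \text{ with } f^j \text{ continuous on } [o_i,o_{i+1}] \text{ and } c\in f^j([o_i,o_{i+1}]). \tag{11.1}$$
Otherwise $f^k$ maps $[o_i,o_{i+1}]$ homeomorphically onto itself, and all iterates are continuous and strictly increasing on it. Let $f^s(o_i)=o_{i+1}$ with $0<s<k$. Then $f^{js}(o_i)<f^{js}(o_{i+1})=f^{(j+1)s}(o_i)$ for all $j$, so the sequence $f^{js}(o_i)$ is strictly increasing, contradicting periodicity.

**Step 2. Pull-backs and their cuts.** *We set up the intervals to which the cross-ratio inequalities will be applied.* Let $q\in O$, $q_m=f^m(q)$ (so $q_k=q$), and let $X_k\subset\Delta$ be an open interval with $X_k\cap O=\{q\}$. For $m=k-1,\dots,0$ let $X_m$ be the interior of the component containing $q_m$ of $\{x\in\Delta\setminus\{c\}:\hat f(x)\in X_{m+1}\}$. Then $q_m\in X_m$, $c\notin X_m$ for $m<k$, $\hat f(X_m)\subset X_{m+1}$, and $\hat f^{k-m}$ is continuous and increasing on $X_m$. Moreover $X_m\cap O=\{q_m\}$, because $f$ is a bijection of $O$. Let $L_m,R_m$ be the sides of $X_m$ at $q_m$ and $\lambda_m=\min(L_m,R_m)$.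

For $m<k$ the left end of $X_m$ is a *left $c$-cut* if it equals $c$, a *left $\Delta$-cut* if it equals $-\eta_0$, and *regular* otherwise. In the regular case $\hat f$ maps it to the left end of $X_{m+1}$: its image is a limit of points of $X_{m+1}$ from the right, and it is not in $X_{m+1}$, since otherwise $X_m$ could be enlarged. At a left $c$-cut, $q_m$ is the first point of $O$ to the right of $c$, so $q_m=p_R$ and there is at most one such time $m=:m_R\in[0,k-1]$. At a left $\Delta$-cut, $q_m=o_1$. The definitions on the right are the mirror images, with $p_L$, $m_L$, $1+\eta_0$, $o_k$. A left and a right $c$-cut never occur at the same time, and neither do a left and a right $\Delta$-cut, since $c\notin X_m$.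

**Step 3. $\Delta$-cuts are rare.** *They occur only right after a $c$-cut:*
$$\text{there is no } \Delta\text{-cut at time } 0;\ \text{a left (right) one at time } m\ge1 \text{ occurs only for } m=m_R+1\ (m=m_L+1). \tag{11.2}$$
Suppose the left end of $X_0$ is $-\eta_0$. Then $V=(-\eta_0,q]\subset X_0$ contains $0$, and $\hat f^k$ maps $V$ increasingly into $(0,q]\subset V$, since values of $\hat f$ are positive and $\hat f^k(q)=q$. By Lemma 1(a), $\omega(0)$ is finite, contradicting $\omega(0)=\Lambda$. Now let $m\ge1$ and let $X_m$ have left end $-\eta_0$. The left end of $X_{m-1}$ is not regular, since $\hat f$ takes values in $(0,1)$. It is not $-\eta_0$, since otherwise $q_{m-1}=o_1=q_m$ and $k=1$. So it is $c$, and $m-1=m_R$. The right side is symmetric.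

**Step 4. A cut end comes back outside $X_0$.** *This replaces the claim $g(l^+)<l$ of Section 8.* Let $l_0,r_0$ be the ends of $X_0$. If $m_R$ exists, then
$$\hat f^{m_R}(l_0)=c\quad\text{and}\quad \lim_{x\downarrow l_0}\hat f^k(x)=f^{k-m_R-1}(0)<l_0; \tag{11.3}$$
symmetrically, if $m_L$ exists, then $\lim_{x\uparrow r_0}\hat f^k(x)=f^{k-m_L-1}(1)>r_0$.

By (11.2) left ends are regular at times $<m_R$, which gives the first claim. The limit then equals $e:=f^{k-m_R-1}(0)$, because the orbit of $0$ avoids $c$. Suppose $e\ge l_0$. If $e=l_0$, then $f^{m_R}(e)=c$, contradicting Lemma 3(a). If $e>l_0$, then $e<q$, since $\hat f^k$ is strictly increasing on $(l_0,q]\subset X_0$ and fixes $q$. Also $\hat f^k$ maps $(l_0,q]$ into $(e,q]\subset(l_0,q]$. By Lemma 1(a), $\omega(e)=\omega(0)$ is finite, a contradiction.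

**Step 5. The price of one step.** *There is $C_4$, depending only on $f$ and the extension, such that for $0\le m<k$:*

(a) no $c$-cut at $m$: $Df(q_m)\ge e^{-C_4\lambda_{m+1}}\,\psi(X_m)/\psi(X_{m+1})$;

(b) $c$-cut at $m$ with ratio $\rho$ as in Lemma 11 for $Q=X_m$: $Df(q_m)\ge\underline C(\rho)\,e^{-C_4\lambda_{m+1}}\,\psi(X_m)/\psi(X_{m+1})$;

(c) $c$-cut at $m$: $Df(q_m)\ge\underline G(\rho)\,e^{-C_4\lambda_{m+1}}\,\psi(X_m)/\psi(\hat f(X_m))$;

(d) for any open interval $Q$ with $q_m\in Q\subset X_m$: $Df(q_m)\ge e^{-C_4\lambda_{m+1}}\,\psi(Q)/\psi(\hat f(Q))$.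

Let $\nu=\min_\varepsilon\min\phi_\varepsilon'>0$ over $[-\eta,1+\eta]$, an interval of length at most $3$, and let $C$ be the constant of Lemma 10 for the extended $\phi_\varepsilon$. Let
$$\theta_1=\min\{\hat f(0)-\hat f(-\eta_0),\ \hat f(1+\eta_0)-\hat f(1)\}\in(0,1).$$

*(d)* On $Q$, $\hat f=\phi\circ P$ with $(\phi,P)=(\phi_0,P_0)$ or $(\phi_1,P_1)$. By Lemma 9, $DP(q_m)\ge\psi(Q)/\psi(P(Q))$. The sides of $P(Q)$ at $P(q_m)$ are at most $\nu^{-1}$ times those of $\hat f(Q)\subset X_{m+1}$, so the shorter one is $\le\nu^{-1}\lambda_{m+1}$. By Lemma 10, $D\phi(P(q_m))\ge e^{-C\nu^{-1}\lambda_{m+1}}\psi(P(Q))/\psi(\hat f(Q))$. Multiply.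

*(c)* The same with $Q=X_m$, replacing the first inequality by $DP(q_m)\ge\underline G(\rho)\psi(X_m)/\psi(P(X_m))$ from Lemma 11.

*(a)* Use (d) with $Q=X_m$ and compare $\psi(\hat f(X_m))$ with $\psi(X_{m+1})$. They agree if both ends are regular. Otherwise exactly one end is a $\Delta$-cut, say the left one. Then $0<q_m<c$, so the left side of $\hat f(X_m)$ has length $\ge\theta_1$, and its right side has length $R_{m+1}$. So
$$\psi(\hat f(X_m))\le\frac1{\theta_1}+\frac1{R_{m+1}}=\frac1{R_{m+1}}\Big(1+\frac{R_{m+1}}{\theta_1}\Big)\le\psi(X_{m+1})\,e^{R_{m+1}/\theta_1}.$$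
Since $L_{m+1}\ge\theta_1$ and $R_{m+1}\le3$, we have $R_{m+1}\le\frac3{\theta_1}\lambda_{m+1}$ (whichever side is the shorter). So $\psi(\hat f(X_m))\le\psi(X_{m+1})e^{3\lambda_{m+1}/\theta_1^2}$.

*(b)* Take a left $c$-cut, $X_m=(c,t)$, and let $X'=(\inf X_{m+1},\hat f(t^-))\subset X_{m+1}$, an interval containing $q_{m+1}$. Since $\inf X_{m+1}\ge-\eta_0>\phi_1(-\eta)$, the interval $Y=\phi_1^{-1}(X')\subset[-\eta,1+\eta]$ is well defined, with right end $P_1(t)$. By Lemma 11,
$$DP_1(q_m)\,\psi(P_1(q_m),Y)\ge\frac{DP_1(q_m)}{P_1(t)-P_1(q_m)}\ge\underline C(\rho)\,\psi(X_m).$$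
The sides of $Y$ at $P_1(q_m)$ are at most $\nu^{-1}$ times those of $X'\subset X_{m+1}$, so Lemma 10 gives $D\phi_1(P_1(q_m))\ge e^{-C\nu^{-1}\lambda_{m+1}}\psi(Y)/\psi(X')$. Multiply. Finally compare $X'$ with $X_{m+1}$. Their left ends agree. Their right ends agree if the right end of $X_m$ is regular. If it is a $\Delta$-cut, then $t=1+\eta_0$ and $q_m<1$, so the right side of $X'$ has length $\ge\theta_1$, and $\psi(X')\le\psi(X_{m+1})e^{3\lambda_{m+1}/\theta_1^2}$ by the computation in (a) with left and right exchanged. Right $c$-cuts are symmetric.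

So $C_4=C\nu^{-1}+3\theta_1^{-2}$ works in all cases.

**Step 6. The shortest gap.** *We choose $q$ and $X_k$ so that $X_0$ is definitely smaller than $X_k$ on one side.* Let $d=o_{i+1}-o_i$ be the shortest gap of $O$. Then $d\le\frac1{k-1}\le\frac1{2^n-1}$, so $Md\le\eta_0$. For $q=o_i$ let $X_k=(q-D_-,q+d)$ with $D_-=\min(Md,o_i-o_{i-1})$, and $D_-=Md$ if $i=1$. For $q=o_{i+1}$ use the mirror definition $X_k=(q-d,q+D_+)$. Both intervals lie in $\Delta$ and meet $O$ only in $q$.

The two resulting intervals $X_0$ are disjoint. Otherwise their union is an interval containing $[o_i,o_{i+1}]$ whose images under $\hat f^j$, $j<k$, do not contain $c$, contradicting (11.1). So either $R_0\le d/2$ for $q=o_i$, or $L_0\le d/2$ for $q=o_{i+1}$. By symmetry assume the first, and fix $q=o_i$. Since $X_0\cap O=\{q\}$, also $L_0\le o_i-o_{i-1}$ if $i>1$. We claim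
$$\psi(X_0)\ge\tfrac32\,\psi(X_k). \tag{11.4}$$
If $D_-=o_i-o_{i-1}$, which is $\ge d$, then $L_0\le D_-$ and the ratio is at least $\frac{2/d+1/D_-}{1/d+1/D_-}\ge\frac32$. If $D_-=Md$, the ratio is at least $\frac{2/d}{1/d+1/(Md)}=\frac2{1+1/M}\ge\frac32$.

**Step 7. Following the true image costs almost nothing at the end.** Let $i_1<i_2$ be the $c$-cut times (there may be only $i_1$, or none), with ratios $\rho_1,\rho_2$. For $s\in\{i_1,i_2\}$ let $Q_j=\hat f^{j-s}(X_s)\subset X_j$, $s\le j\le k$. We claim
$$\psi(X_0)\ge\big(1-\tfrac1M\big)\psi(Q_k). \tag{11.5}$$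
Since $Q_k\subset X_k$ has right side $\le d$, $\psi(Q_k)\ge\frac1d$. It suffices that each side of $X_0$ is at most the corresponding side of $Q_k$, with one permitted exception: the left end of $Q_k$ may instead be $q-Md$. In the exceptional case the left side contributes $\frac1{Md}\le\frac1M\psi(Q_k)$ to $\psi(Q_k)$, so $(1-\frac1M)\psi(Q_k)$ is at most the right-side contribution, which is at most $\frac1{R_0}\le\psi(X_0)$.

Left side:

* *$m_R\ge s$.* By (11.2) the left ends of $X_m$ are regular for $s\le m<m_R$. So the left end of $Q_k$ is $f^{k-m_R-1}(0)$, which is $<l_0$ by (11.3).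
* *$m_R<s$ and $X_s$ has a left $\Delta$-cut.* Then $s=m_R+1$, and $0\in X_s$ as $q_s>0$. The left end of $Q_k$ is $\lim_{x\downarrow-\eta_0}\hat f^{k-s}(x)<f^{k-s}(0)=f^{k-m_R-1}(0)<l_0$.
* *Otherwise* ($m_R<s$ without left $\Delta$-cut at $s$, or $m_R$ does not exist). By (11.2) all left ends at times $s,\dots,k-1$ are regular, so the left end of $Q_k$ is $q-D_-$. If $D_-=o_i-o_{i-1}$, then $L_0\le D_-$; else $D_-=Md$, the permitted exception.

The right side is treated in the same way, with $m_L$ and the second half of Step 4. In the last case the right side of $Q_k$ is $d\ge R_0$.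

**Step 8. Three ways to multiply.** *We combine the step inequalities and pick the best route.* Let $\Sigma=\sum_{m=1}^k\lambda_m$. Either multiply along $X_0,\dots,X_k$, using (a) and (b) ("$s=k$"), or along $X_0,\dots,X_s,Q_{s+1},\dots,Q_k$, using (a), (b) before $s$, (c) at $s$, and (d) with $Q=Q_m$ for $m>s$. The $\psi$'s telescope, and (11.4), (11.5) give
$$Df^k(q)\ \ge\ e^{-C_4\Sigma}\times\begin{cases}\frac32\,\underline C(\rho_1)\,\underline C(\rho_2)&(s=k)\\[2pt](1-\frac1M)\,\underline C(\rho_1)\,\underline G(\rho_2)&(s=i_2)\\[2pt](1-\frac1M)\,\underline G(\rho_1)&(s=i_1),\end{cases}$$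
where in the first line the factors of missing cuts are replaced by $1$.

If $i_1$ exists and $\rho_1\ge\sigma_1$, use $s=i_1$: the factor is $\ge(1-\frac1M)\underline G(\sigma_1)$. If $\rho_1<\sigma_1$, $i_2$ exists and $\rho_2\ge\sigma_2$, use $s=i_2$: the factor is $\ge(1-\frac1M)\frac{1+\kappa_0/2}{1+\kappa_0}(1+\kappa_0)=(1-\frac1M)(1+\frac{\kappa_0}2)$. Otherwise every existing cut has ratio less than $\sigma_2$; use $s=k$: the factor is $\ge\frac32\cdot\frac{81}{100}>\frac65$. By Step 0, in all cases
$$Df^k(q)\ge(1+3\kappa)\,e^{-C_4\Sigma}. \tag{11.6}$$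

**Step 9. $\Sigma\to0$ uniformly in $O$ as $n\to\infty$.** *This is where $|K_n|\to0$ is used.* Fix $N$, and let $n\ge N$. Each component $E$ of $K_N$ has post-critical points in its interior: $a_m$ or $f^j(a_m)$ or $f^j(b_m)$ with $m>N$. By Lemma 7 there is a first $\tau(E)\ge0$ with $c\in f^{\tau(E)}(\operatorname{int}E)$. Let $\tau_N=\max_E\tau(E)$, a maximum over finitely many components.

*Times with $k-m>\tau_N$, $m\ge1$.* Let $E\ni q_m$ be the component of $K_N$ (recall $O\subset K_n\subset K_N$). Since $c\notin\hat f^j(X_m)$ for $j<k-m$, $X_m$ does not contain $\operatorname{int}E$. So $X_m$ misses a point of $\operatorname{int}E$. On the side of $q_m$ where that point lies, the whole side of $X_m$ is in $E$. Hence $\lambda_m\le|X_m\cap K_N|$.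

A point $x$ lies in at most two of the sets $X_m$, $1\le m\le k$. Indeed, suppose $x$ lies in three of them. If one of the three (distinct) points $q_m$ equals $x$, then the other two intervals contain that point of $O$, impossible. Otherwise two of the $q_m$ lie on the same side of $x$, and the interval of the farther one contains the nearer one, impossible. Hence these terms sum to at most $2|K_N|$.

*Times with $0\le k-m\le\tau_N$.* Since $(u+\ell)^\alpha-u^\alpha\ge\ell^\alpha$ for $u,\ell\ge0$, an interval $X\subset\Delta$ on one side of $c$ has $|P(X)|\ge|X|^\alpha$ with $\alpha=\alpha_0$ or $\alpha_1$. As $|X|\le3$, $|\hat f(X)|\ge c_5|X|^{\max(\alpha_0,\alpha_1)}$ with $c_5>0$ depending only on $f$ and the extension. So $|X_m|\le(|X_{m+1}|/c_5)^{1/\max(\alpha_0,\alpha_1)}$. Since $|X_k|\le(M+1)d\le\frac{M+1}{2^n-1}$, each of these at most $\tau_N+1$ terms is bounded by a quantity that depends only on $N$ and $n$ (besides $f$ and the extension) and tends to $0$ as $n\to\infty$.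

So $\limsup_{n\to\infty}\sup_O\Sigma\le2|K_N|$ for every $N$, and the left side is $0$. By (11.6) there is $n_1$ such that for $n\ge n_1$, $Df^k\ge1+2\kappa$ at $q$, and hence on all of $O$ by the chain rule. $\square$

## 12. Mañé's theorem and null sets

> **Mañé's theorem** (R. Mañé, *Hyperbolicity, sinks and measure in one-dimensional dynamics*, Comm. Math. Phys. 100 (1985), Theorem A). Let $h$ be a $C^2$ map of a compact interval into itself, and let $Y$ be a compact set with $h(Y)=Y$ which contains no critical points of $h$ and all of whose periodic points are hyperbolic repelling. Then there are $C>0$, $\lambda>1$ with $|Dh^j(y)|\ge C\lambda^j$ for all $y\in Y$, $j\ge0$.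

(Mañé's theorem also covers the circle, with irrational rotations as an extra alternative, which does not arise on an interval.)

**Proposition 13.** Let $n\ge0$, and let $\Xi$ be a compact set with $f(\Xi)\subset\Xi$ and $\Xi\cap\operatorname{int}I^{n+1}=\emptyset$, such that all periodic orbits of $f$ in $\Xi$ are hyperbolic repelling. Then $|\Xi|=0$.

*Proof.* We may assume $\Xi\ne\emptyset$.

**Step 1.** *Replace $f$ by a $C^2$ interval map and apply Mañé's theorem.* Let $h:[0,1]\to[0,1]$ be $C^2$ with $h=f$ off $\operatorname{int}I^{n+1}$ and near its endpoints. Left of $c$ take $\chi f_0+\frac{1-\chi}2$ with a smooth cutoff $\chi:[0,1]\to[0,1]$ equal to $1$ on a neighbourhood of $[0,a_{n+1}]$ and to $0$ near $c$; similarly on the right. Then $h(\Xi)\subset\Xi$ and $h'>0$ on $\Xi$. Let $\Xi'=\bigcap_jh^j(\Xi)$, a decreasing intersection of nonempty compact sets, so $h(\Xi')=\Xi'$. Periodic orbits of $h$ in $\Xi'$ are periodic orbits of $f$ in $\Xi$, hence hyperbolic repelling. By Mañé's theorem and continuity there is $p$ with $Dh^p>1$ on a neighbourhood of $\Xi'$,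 and for some $j_0$ the set $S:=h^{j_0}(\Xi)$ lies in this neighbourhood.

**Step 2.** *$|S|=0$, by a density point argument.* $S$ is compact, $h(S)\subset S\subset\Xi$, and $0,1\notin S$, since their orbits enter $\operatorname{int}I^{n+1}$ (at $a_m$ and $b_m$ with $m>n+1$). Let $\Phi=h^p$. There are $\delta>0$, $\lambda'>1$ such that on the $\delta$-neighbourhood of $S$, which lies in $(0,1)$, $D\Phi\ge\lambda'$ and $\log D\Phi$ is Lipschitz.

Suppose $x$ is a density point of $S$. For $y\in S$, $\Phi$ maps $(y-\delta,y+\delta)$ diffeomorphically over $(\Phi(y)-\delta,\Phi(y)+\delta)$. So there is an interval $V_j\ni x$ mapped by $\Phi^j$ diffeomorphically, along the orbit of $x$, onto $(\Phi^j(x)-\delta,\Phi^j(x)+\delta)$, and $|\Phi^i(V_j)|\le2\delta\lambda'^{-(j-i)}$ for $0\le i\le j$. Summing the Lipschitz bound over $i$, the distortion of $\Phi^j|_{V_j}$ is bounded uniformly in $j$; and $|V_j|\to0$. As $x\in V_j\subset(x-|V_j|,x+|V_j|)$ and $x$ is a density point, $|V_j\setminus S|/|V_j|\to0$. Since $\Phi(S)\subset S$, we have $\Phi^j(V_j)\setminus S\subset\Phi^j(V_j\setminus S)$.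 By bounded distortion the density of $S$ in $(\Phi^j(x)-\delta,\Phi^j(x)+\delta)$ tends to $1$.

Let $y\in S$ be a limit point of the sequence $\Phi^j(x)$. An open interval in $(y-\delta,y+\delta)\setminus S$ would contradict the density just found, and $S$ is closed, so $(y-\delta,y+\delta)\subset S$. Then the intervals $\Phi^j((y-\delta,y+\delta))\subset S$ have length $\ge2\delta\lambda'^j$, which is impossible. So $S$ has no density points, and $|S|=0$.

**Step 3.** *Back to $\Xi$.* The orbit of each point of $\Xi$ stays in $\Xi$, where $h'>0$, so $h^{j_0}$ is a local diffeomorphism near the compact set $\Xi$. Since $h^{j_0}(\Xi)=S$ is null, $|\Xi|=0$. $\square$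

## 13. Positive measure of the basin, and statement 3 of Theorem B

**Proof of Theorem A.** By Proposition 6, $\Lambda$ is a minimal Cantor set. By Lemma 8, $\omega(x)=\Lambda$ on $B_\infty$, so it suffices to show $|B_\infty|>0$, and by the same lemma only the case $|K_n|\to0$ is left.

Let $n\ge n_1$, with $n_1\geq 1$ from Proposition 12, and let
$$\Xi_n=\{x:\ f^j(x)\in K_n\setminus\operatorname{int}I^{n+1}\ \text{for all } j\ge0\}.$$
On $K_n\setminus\operatorname{int}I^{n+1}$ the map $f$ is continuous, so $\Xi_n$ is compact, and $f(\Xi_n)\subset\Xi_n$. Periodic orbits in $\Xi_n$ lie in $K_n$ and avoid $c$, so they are hyperbolic repelling by Proposition 12. By Proposition 13, $|\Xi_n|=0$.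

If a point of $I^n$ has an orbit that never enters $\operatorname{int}I^{n+1}\ni c$, then the orbit stays in $K_n$, so the point lies in $\Xi_n$. Preimages of null sets under $f$ are null, because $f'>0$ off $c$; so $\bigcup_tf^{-t}(\Xi_n)$ is null. Hence for every $n\ge n_1$, a.e. point whose orbit enters $I^n$ has an orbit that enters $\operatorname{int}I^{n+1}$. By induction on $n$, a.e. $x\in I^{n_1}$ has an orbit that enters $I^n$ for all $n$; and all but countably many $x$ never hit $c$. Thus $|B_\infty|\ge|I^{n_1}|>0$, and $\Lambda$ is an attractor. $\blacksquare$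

**Proof of statement 3 of Theorem B.** Suppose all periodic orbits of $f$ are hyperbolic repelling. For $n\ge0$ let $\Xi$ be the set of all $x$ whose orbit avoids $\operatorname{int}I^{n+1}$. Since $f$ is continuous on $[0,1]\setminus\operatorname{int}I^{n+1}$, $\Xi$ is compact, and $f(\Xi)\subset\Xi$. By Proposition 13 it is null. So a.e. $x$ has an orbit that enters $\operatorname{int}I^{n+1}$ for every $n\ge0$ and never hits $c$. That is, a.e. $x$ lies in $B_\infty$, and $\omega(x)=\Lambda$ by Lemma 8. $\blacksquare$

Statement 1 of Theorem B is Lemma 5, statement 2 was proved in Section 7, and statement 4 in Section 8.
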